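# Chow groups and homology of Chow varieties of projective space

Everything is over $\mathbb C$. A statement about a "general" point of an irreducible variety means: it holds outside a proper closed subset.

## 1. Conics and pairs of lines in $\mathbb P^3$

An effective $p$-cycle on $\mathbb P^n$ is a finite sum $\sum m_iV_i$ with integers $m_i>0$ and $V_i\subset\mathbb P^n$ irreducible closed of dimension $p$. Its degree is $\sum m_i\deg V_i$. The effective $p$-cycles of degree $d$ are the points of a projective algebraic set $C_{p,d}(\mathbb P^n)$, the Chow variety; its definition is in Section 2. For now we need only three things: its points are the cycles, a flat family of curves over a smooth base gives a morphism to it, and addition of cycles is a morphism.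

Take $X=C_{1,2}(\mathbb P^3)$. An irreducible curve of degree $2$ is a conic and spans a unique plane; every other cycle of degree $2$ is a sum $\ell+\ell'$ of lines. So $X=A\cup B$, where

* $A$ is the set of sums $\ell+\ell'$, the bijective image of the symmetric square of $\mathrm{Gr}=\mathrm{Gr}(2,4)$, of dimension $8$;
* $B$ is the set of cycles of plane conics. It is the image of $\tilde B=\{(H,Q):Q\text{ a conic in the plane }H\}$, a $\mathbb P^5$-bundle over $\check{\mathbb P}^3$, also of dimension $8$.

The map $\tilde B\to B$ is injective except over $E=\{2\ell\}\cong\mathrm{Gr}$, because a plane conic that is not a double line determines its plane. The preimage of $E$ is $\tilde E=\{(H,\ell):\ell\subset H\}$, of dimension $5$. The intersection $I=A\cap B$ consists of the pairs of coplanar lines. It is irreducible of dimension $7$: it is the image of the bundle $\tilde I\to\check{\mathbb P}^3$ with fibre $\mathrm{SP}^2(\check{\mathbb P}^2)$, again injective off $\tilde E\to E$.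

Write $\mathrm{Ch}_q(Y)$ for the group of algebraic $q$-cycles on $Y$ modulo rational equivalence, and $\mathrm{Ch}_q(Y)_{\mathbb Q}$ for $\mathrm{Ch}_q(Y)\otimes\mathbb Q$. Let us compute $\mathrm{Ch}_7(X)_{\mathbb Q}$, the "divisors" on $X$. We use four rules.

1. For $Y\subset X$ closed, $\mathrm{Ch}_q(Y)\to\mathrm{Ch}_q(X)\to\mathrm{Ch}_q(X\setminus Y)\to0$ is exact.
2. For closed $A,B$, the sequence $\mathrm{Ch}_q(A\cap B)\to\mathrm{Ch}_q(A)\oplus\mathrm{Ch}_q(B)\to\mathrm{Ch}_q(A\cup B)\to0$ is exact. Indeed, if $a+b=\sum\operatorname{div}(r_i)$ with $r_i$ a rational function on a subvariety lying in $A$ or in $B$, move the divisors of the two kinds to the two sides: the difference is a cycle supported in $A\cap B$.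
3. A finite bijective morphism induces an isomorphism of Chow groups: in characteristic $0$ it maps each subvariety birationally to its image, so cycles and rational functions correspond.
4. For a finite group $\Gamma$, $\mathrm{Ch}_q(Y/\Gamma)_{\mathbb Q}=\mathrm{Ch}_q(Y)_{\mathbb Q}^{\Gamma}$, and likewise for rational homology.

By rules 3 and 4, $\mathrm{Ch}_7(A)_{\mathbb Q}=\mathrm{Ch}_7(\mathrm{Gr}\times\mathrm{Gr})_{\mathbb Q}^{\mathbb Z/2}=(\mathbb Q^2)^{\text{swap}}=\mathbb Q$. Since $\dim E,\dim\tilde E<7$, rules 1 and 3 give $\mathrm{Ch}_7(B)_{\mathbb Q}=\mathrm{Ch}_7(\tilde B)_{\mathbb Q}=\mathrm{Pic}(\tilde B)_{\mathbb Q}=\mathbb Q^2$. The class of $I$ in $\mathrm{Ch}_7(A)_{\mathbb Q}$ is nonzero, since it pairs positively with the seventh power of an ample class. So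
$$\mathrm{Ch}_7(X)_{\mathbb Q}=(\mathbb Q\oplus\mathbb Q^2)/\mathbb Q\cong\mathbb Q^2 .$$
For homology, Mayer–Vietoris reads $H_{14}(I)\to H_{14}(A)\oplus H_{14}(B)\to H_{14}(X)\to H_{13}(I)$. The first three groups $H_{14}(I)$, $H_{14}(A)$, $H_{14}(B)=H_{14}(\tilde B)$ match the Chow groups under the cycle class map. The equality $H_{14}(B)=H_{14}(\tilde B)$ holds because $H_*(B,E)=H_*(\tilde B,\tilde E)$ and $E,\tilde E$ have real dimension at most $10$. For the same reason $H_{13}(I)=H_{13}(\tilde I)$, and this is $0$, since base and fibre of $\tilde I\to\check{\mathbb P}^3$ have rational homology only in even degrees. Comparing cokernels, $\mathrm{Ch}_7(X)_{\mathbb Q}\cong H_{14}(X,\mathbb Q)$ via the cycle class map.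

Two features of this computation matter later. In dimension $q=D-1$, with $D$ the dimension of the components, only the Picard groups of smooth models of the components entered. And these were finitely generated because the components were built from Grassmannians and projective bundles. Is every Chow variety of $\mathbb P^n$ like this?

## 2. Rational Chow groups against homology on $C_{p,d}(\mathbb P^n)$

For an irreducible $V\subset\mathbb P^n$ of dimension $p$ and degree $d$, the tuples of hyperplanes $(H_0,\dots,H_p)$ with $V\cap H_0\cap\dots\cap H_p\ne\emptyset$ form a hypersurface. Its equation, of degree $d$ in the coefficients of each $H_i$, is the Chow form of $V$. The Chow form of $\sum m_iV_i$ is the product of the powers. $C_{p,d}(\mathbb P^n)$ is the set of points given by Chow forms in the projective space of multihomogeneous forms. By Chow and van der Waerden it is a closed algebraic set, hence a compact Hausdorff space. For $p=0$ it is the symmetric product $\mathrm{SP}^d(\mathbb P^n)$.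

For hypersurfaces we can see it completely. If $p=n-1$, then $n$ general hyperplanes meet in the point whose coordinates are the signed maximal minors $\Delta_0,\dots,\Delta_n$ of their coefficient matrix, so the Chow form of $\{F=0\}$ is $F(\Delta_0,\dots,\Delta_n)$: this form vanishes on the right hypersurface, has the right degree $d$ in each group of variables, and is multiplicative in $F$. It is linear in $F$. Hence $C_{n-1,d}(\mathbb P^n)\cong\mathbb P(H^0(\mathbb P^n,\mathcal O(d)))$. For plane conics this is $C_{1,2}(\mathbb P^2)=\mathbb P^5$.

There are cycle class maps $cl:\mathrm{Ch}_q(X)\to H_{2q}(X,\mathbb Z)$ and $cl_{\mathbb Q}:\mathrm{Ch}_q(X)_{\mathbb Q}\to H_{2q}(X,\mathbb Q)$. The following question is taken from Youming Chen, Wenchuan Hu, "Chow groups of Chow varieties", arXiv:2603.02244 (2026). Two facts are quoted there: $\mathrm{Ch}_0(C_{p,d}(\mathbb P^n))\cong\mathbb Z$ for all $d>0$ and $0\le p\le n$; and $cl_{\mathbb Q}$ is an isomorphism for $\mathrm{SP}^d(\mathbb P^n)$, for all $d,q\ge0$.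

**Conjecture.** For all $d\ge0$ and $0\le p\le n$, the map $cl_{\mathbb Q}$ is an isomorphism $\mathrm{Ch}_q(C_{p,d}(\mathbb P^n))_{\mathbb Q}\cong H_{2q}(C_{p,d}(\mathbb P^n),\mathbb Q)$ for all $q\ge0$.

The conjecture is false.

**Theorem A.** There is $d>0$ such that $X=C_{2,d}(\mathbb P^5)$ has an irreducible component $Z$, of dimension $D$, for which $\mathrm{Ch}_{D-1}(X)_{\mathbb Q}$ has uncountable dimension over $\mathbb Q$. Since $H_{2D-2}(X,\mathbb Q)$ is finite dimensional, $cl_{\mathbb Q}$ is not injective for $q=D-1$, and the two groups are not even abstractly isomorphic.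

**Theorem B.** Let $0\le p\le n$.

1. If $p\in\{0,n-1,n\}$, the Conjecture holds for $(p,n)$ and all $d$.
2. If $1\le p\le n-2$, there is $d_0=d_0(p,n)$ such that for every $d\ge d_0$ there is $q$ with $\mathrm{Ch}_q(C_{p,d}(\mathbb P^n))_{\mathbb Q}$ of uncountable dimension. So the Conjecture fails for all $d\ge d_0$.

**Proof of Theorem B(1).** For $p=0$ this is the quoted fact on symmetric products. For $p=n$ the Chow variety is the single point $d[\mathbb P^n]$. For $p=n-1$ it is a projective space, as we just saw, and $cl$ is an isomorphism for projective spaces. $\square$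

The rest of the lecture proves Theorem A and Theorem B(2). We use the following standard facts on Chow varieties (Kollár, *Rational Curves on Algebraic Varieties*, Ch. I; Mumford–Fogarty, *GIT*, Ch. 5). Here $|z|$ is the support of a cycle, $[W]$ is the cycle of a scheme $W$, and a cycle is called reduced if all its multiplicities are $1$.

* (F1) Points of $C_{p,d}$ correspond bijectively to cycles, and $\{(z,x):x\in|z|\}\subset C_{p,d}\times\mathbb P^n$ is closed algebraic.
* (F2) If $T$ is a smooth variety and $\mathcal W\subset T\times\mathbb P^n$ is flat over $T$ with $p$-dimensional fibres of degree $d$, then $t\mapsto[\mathcal W_t]$ is a morphism $T\to C_{p,d}$.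
* (F3) Addition $C_{p,a}\times C_{p,b}\to C_{p,a+b}$ is a morphism (multiply Chow forms). Hence the non-reduced cycles form a closed set, the finite union of the images of $C_{p,a}\times C_{p,d-2a}\to C_{p,d}$, $(A,B)\mapsto2A+B$, $a\ge1$.
* (F4) Let $T$ be a smooth curve and $\varphi:T\to C_{p,d}$ a morphism whose general cycle is reduced. Let $\mathcal W$ be the closure of the reduced incidence $\{(t,x):x\in|\varphi(t)|\}$ over a dense open part of $T$ over which it has no vertical components. Then $\mathcal W$ is flat over $T$ and $[\mathcal W_t]=\varphi(t)$ for all $t$.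

To see (F4): $\mathcal W$ is reduced and each of its components dominates the smooth curve $T$, so $\mathcal W$ is flat. In characteristic $0$ its general fibre is reduced, so $[\mathcal W_t]=\varphi(t)$ for general $t$. Both sides are morphisms in $t$ by (F2), so they agree everywhere.

Chow points and Hilbert points differ: in Section 1 the double structure on $\ell$ in a plane $H$ remembers $H$, but the cycle $2\ell$ does not. For reduced cycles this problem does not arise generically, and this is why (F3) and (F4) are stated for them.

## 3. Divisors on one component and holomorphic 1-forms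

The example of Section 1 suggests looking at $q=D-1$ on a component of dimension $D$. There one holomorphic $1$-form is enough to destroy the conjecture.

**Lemma 1.** Let $X$ be a projective algebraic set and $Z$ an irreducible component of dimension $D$ admitting a nonconstant rational map to a smooth projective curve $\mathcal B$ of genus $\ge1$. Then $\mathrm{Ch}_{D-1}(X)_{\mathbb Q}$ has uncountable dimension, while $\dim_{\mathbb Q}H_{2D-2}(X,\mathbb Q)<\infty$.

**Proof.** Let $U$ be the smooth locus of $Z$ minus the other components of $X$. It is nonempty, smooth, and open in $X$. Let $\tilde Z\supset U$ be a smooth projective compactification.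

The rational map $\tilde Z\dashrightarrow\mathcal B$ is dominant and is defined off a closed set of codimension $2$. A nonzero holomorphic $1$-form on $\mathcal B$ pulls back to a nonzero form there (characteristic $0$), and this extends to an element of $H^0(\tilde Z,\Omega^1)$ by Hartogs. By Hodge theory $H^1(\tilde Z,\mathcal O)\ne0$, so $\mathrm{Pic}^0(\tilde Z)$ is an abelian variety of positive dimension. Its points are uncountable and its torsion points countable, so $\mathrm{Pic}^0(\tilde Z)\otimes\mathbb Q$ is uncountable and therefore has uncountable dimension. As the Néron–Severi group is the quotient $\mathrm{Pic}/\mathrm{Pic}^0$, the space $\mathrm{Pic}(\tilde Z)_{\mathbb Q}$ contains $\mathrm{Pic}^0(\tilde Z)\otimes\mathbb Q$.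

Let $E_i$ be the finitely many components of $\tilde Z\setminus U$ of codimension $1$. The sequence
$$\bigoplus_i\mathbb Z[E_i]\to\mathrm{Ch}_{D-1}(\tilde Z)=\mathrm{Pic}(\tilde Z)\to\mathrm{Ch}_{D-1}(U)\to0$$
is exact, so $\mathrm{Ch}_{D-1}(U)_{\mathbb Q}$ has uncountable dimension. Since $U$ is open in $X$, $\mathrm{Ch}_{D-1}(X)\to\mathrm{Ch}_{D-1}(U)$ is surjective. Finally $X$ is compact and triangulable, so its homology is finite dimensional. $\square$

The natural way to get maps from a component to a curve is through moduli. Try plane cubics, $C_{1,3}(\mathbb P^2)=\mathbb P^9$. The $j$-invariant is a nonconstant rational map, but to $\mathbb P^1$, which carries no $1$-forms. To raise the genus of the target we would replace the $j$-line by a modular curve.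

**Definition.** $Y_0(11)$ is the coarse moduli space of pairs $(E',K)$ with $E'$ an elliptic curve and $K\subset E'$ a subgroup of order $11$. A family of such pairs over a base gives a morphism from the base to $Y_0(11)$; forgetting $K$ gives $j:Y_0(11)\to\mathbb A^1$. Its smooth compactification $X_0(11)$ has genus $1$.

So for each smooth cubic we would need a subgroup of order $11$ in its Jacobian, varying algebraically with the cubic. This is impossible: it would give a nonconstant rational map $\mathbb P^9\dashrightarrow X_0(11)$, hence, as in the proof of Lemma 1, a nonzero element of $H^0(\mathbb P^9,\Omega^1)=0$. Nothing in the geometry of a cubic singles out a subgroup of order $11$.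

The way out is to use varieties whose fundamental group, as an abstract group, singles out such a subgroup in their Albanese variety. Any deformation then carries the subgroup along, with no choice made. This needs two things: such varieties (Section 4), and control over all cycles near a given one, so that the general member of the component is again of this kind (Sections 5 and 6). Curves need a different second half (Sections 7–10).

## 4. Surfaces whose fundamental group remembers a subgroup of order 11

Let $G=\mathbb Z/11$ and let $C_0$ be the smooth projective model of $y^{11}=x(1-x)$, a generator of $G$ acting by $y\mapsto\zeta y$, $\zeta=e^{2\pi i/11}$. Then $C_0/G=\mathbb P^1$. Over $0$ and $1$ the function $x(1-x)$ has order $1$, at $\infty$ it has a pole of order $2$, prime to $11$; so there is total branching over $0,1,\infty$ and nowhere else. Hence $2g(C_0)-2=-22+30=8$ and $g(C_0)=5$.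

For an elliptic curve $E$ and a point $\tau$ of order $11$, let the generator act on $C_0\times E$ by $(\zeta,+\tau)$. This action is free because translation is. Put
$$S=S_{E,\tau}=(C_0\times E)/G,\qquad E'=E/\langle\tau\rangle .$$

The first lemma says that $S$ has exactly the deformations we see: one parameter for $E$, nothing else.

**Lemma 2.** $h^1(\mathcal O_S)=1$, $h^0(T_S)=1$, $h^1(T_S)=1$.

**Proof.** Since $C_0\times E\to S$ is étale with group $G$, cohomology of $\mathcal O_S$ and $T_S$ is the $G$-invariant part of the cohomology upstairs, which we compute by Künneth. Translations act trivially on $H^*(E,\mathcal O)$ and $H^*(E,T_E)$, and $H^0(T_{C_0})=0$.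

* $H^1(\mathcal O_S)=H^1(\mathcal O_{C_0})^G\oplus H^1(\mathcal O_E)$. The first term is dual to $H^0(K_{C_0})^G=H^0(K_{\mathbb P^1})=0$, so the sum is $\mathbb C$.
* $H^0(T_S)=H^0(T_{C_0})^G\oplus H^0(T_E)=\mathbb C$.
* $H^1(T_S)=H^1(T_{C_0})^G\oplus\bigl(H^1(\mathcal O_{C_0})^G\otimes H^0(T_E)\bigr)\oplus H^1(T_E)$. The middle term is $0$ by the first item. The first term is dual to $H^0(K_{C_0}^2)^G$. Near a branch point write $x=w^{11}$; then $h(x)(dx)^2=121\,h(w^{11})w^{20}(dw)^2$ is regular iff $11\operatorname{ord}h+20\ge0$, i.e. $\operatorname{ord}h\ge-1$. So invariant quadratic differentials are sections of $\mathcal O_{\mathbb P^1}(-4+3)=\mathcal O(-1)$, and there are none. The total is $H^1(T_E)=\mathbb C$. $\square$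

**Lemma 3.** Let $\pi=\pi_1(S)$, $E=\mathbb C/\Lambda$, $E'=\mathbb C/\Lambda'$ with $\Lambda\subset\Lambda'$ of index $11$. Then $\mathrm{Alb}(S)=E'$, $H_1(S,\mathbb Z)/\mathrm{tors}=\Lambda'$, and the image in it of the center of $\pi$ is $\Lambda$.

**Proof.** Let $\mathbb H\to C_0$ be the universal cover and $\Delta$ the group of lifts to $\mathbb H$ of elements of $G$, a cocompact Fuchsian group with $\Delta/\pi_1(C_0)=G$. Likewise $\Lambda'$ is the group of lifts to $\mathbb C$ of the translations by multiples of $\tau$, with $\Lambda'/\Lambda=G$. The universal cover of $S$ is $\mathbb H\times\mathbb C$, and its deck group consists of the pairs of lifts of the same element of $G$: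
$$\pi=\Delta\times_G\Lambda'.$$
Both projections $\pi\to\Delta$ and $\pi\to\Lambda'$ are surjective.

If $(\gamma,\lambda)$ is central, then $\gamma$ is central in $\Delta$. A central $\gamma$ commutes with every hyperbolic $h\in\Delta$, so it fixes the attracting and the repelling fixed point of $h$. As $\Delta$ is nonelementary, these are at least three boundary points in total, so $\gamma=1$. Then $\lambda\in\ker(\Lambda'\to G)=\Lambda$. Conversely all $(1,\lambda)$ with $\lambda\in\Lambda$ are central, since $\Lambda'$ is abelian. So the center is $1\times\Lambda$.

The map $S\to E'$ induces a surjection $H_1(S,\mathbb Z)/\mathrm{tors}\to\Lambda'$. Both sides are free of rank $2$, since $b_1(S)=2h^1(\mathcal O_S)=2$; so it is an isomorphism. Hence $\mathrm{Alb}(S)\to E'$ is an isomorphism on $H_1$, so an isomorphism. The image of the center is $\Lambda$. $\square$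

Thus $\pi_1(S)$ and the Hodge structure on $H^1(S)$ determine a point
$$\mu(S)=(E',K)\in Y_0(11),\qquad K=\Lambda/11\Lambda'\subset\Lambda'/11\Lambda'\cong E'[11],$$
and $K$ has order $121/11=11$. For example, if $\Lambda=11\mathbb Z+\omega\mathbb Z$ and $\tau=1$, then $\Lambda'=\mathbb Z+\omega\mathbb Z$ and $K$ is generated by the class of $\omega$.

**The family.** Fix a smooth connected curve $\Sigma$, an elliptic curve $\mathcal E\to\Sigma$ with nonconstant $j$, and a section $\tau$ of exact order $11$, for instance over $Y_1(11)$. Put $\mathcal S=(C_0\times\mathcal E)/G\to\Sigma$, a smooth projective family with fibres $S_s$. It has a section, the image of $\{c\}\times0$ for a point $c\in C_0$. The regular function $s\mapsto j(E'_s)$ is nonconstant: $E_s$ is a quotient of $E'_s$ by a subgroup of order $11$ (dual isogeny), so if $E'_s$ took one isomorphism class, $E_s$ would take only finitely many. These properties survive when $\Sigma$ is replaced by a nonempty open subset, which we do freely.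

## 5. Degenerations that keep the normalization

We embed or project $S_s$ into $\mathbb P^n$ and consider the component of the Chow variety through the resulting cycle. The danger is that the general member of this component has a different normalization. This really happens in general: the cubics $y^2=x^3+x^2+t$ specialize to a nodal cubic. The general member is smooth of genus $1$, while the normalization of the special one is $\mathbb P^1$. Here the double point has codimension $1$. The next lemma says that double points of codimension $2$, with ramification of codimension $3$, do no harm.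

**Setting.** $\tilde V$ is smooth projective of pure dimension $p\geq 1$, possibly disconnected, and $f:\tilde V\to\mathbb P^n$ is finite and birational onto its image $V$, distinct components having distinct images; $d=\deg V$. So $\tilde V$ is the normalization of $V$. Let $T$ be a smooth connected curve, $0\in T$, and $\varphi:T\to C_{p,d}(\mathbb P^n)$ a morphism with $\varphi(0)=[V]$, all multiplicities being $1$. By (F3), $\varphi(t)$ is reduced for $t$ near $0$. Let $\mathcal W\subset T\times\mathbb P^n$ be as in (F4): reduced, flat over $T$, $[\mathcal W_0]=[V]$. Let $\mathcal V\to\mathcal W$ be the normalization.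

**Lemma 4.** Assume one of:

(a) $f$ is a closed embedding;

(b) $f$ is an isomorphism over $V\setminus B$ with $B$ closed and $\operatorname{codim}(f^{-1}(B),\tilde V)\ge2$, and the ramification locus $R$ of $f$ (where $df$ is not injective) has codimension $\ge3$ in $\tilde V$.

Then, after shrinking $T$ around $0$, $\mathcal V\to T$ is smooth and projective, $\mathcal V_0\cong\tilde V$ over $V$, and $\mathcal V_t$ is the normalization of $|\varphi(t)|$ for all $t$. In case (a), moreover, $\mathcal V=\mathcal W$ near $0$, and $\mathcal W_0=V$ as schemes.

Theorem A needs only (a). For (b) we recall two tools.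

**Definition.** The connectedness dimension $c(R)$ of a Noetherian ring is the least dimension of a closed $Y'\subset\operatorname{Spec}R$ with $\operatorname{Spec}R\setminus Y'$ disconnected, the empty space counting as disconnected. So $c(R)=\dim R$ for a domain of finite dimension. For two planes meeting in a point, $R=\mathbb C[[x,y,z,w]]/(x,y)\cap(z,w)$, it is $0$. Let $\mathrm{sdim}\,R$ be the least dimension of an irreducible component of $\operatorname{Spec} R$ and $\mathrm{ara}(\mathfrak a)$ the least number of elements generating $\mathfrak a$ up to radical.

Grothendieck's connectedness theorem (SGA 2, Exp. XIII, Thm 2.1; in the form of Brodmann–Sharp, *Local Cohomology*, Ch. 19) says that for a complete local ring $R$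
$$c(R/\mathfrak a)\ge\min\{c(R),\mathrm{sdim}\,R-1\}-\mathrm{ara}(\mathfrak a).\tag{1}$$

**Definition.** $H^i_I$ denotes local cohomology, the derived functors of $H^0_I(M)=\{m:I^km=0\text{ for some }k\}$.

We use these facts. If $M$ is $I$-torsion, then $H^0_I(M)=M$ and $H^i_I(M)=0$ for $i>0$. If $R$ is regular and $\operatorname{ht}I\ge h$, then $H^i_I(R)=0$ for $i<h$; if $R$ is normal and $\operatorname{ht}I\ge2$, this holds with $h=2$. For a ring map $A\to R$, $H^i_I(R)=H^i_{IR}(R)$. Finally, Grothendieck's finiteness theorem (SGA 2, Exp. VIII; Brodmann–Sharp, Ch. 9): for $A$ a quotient of a regular ring, $H^i_I(A)$ is finitely generated for all $i<r$ as soon as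
$$\operatorname{depth}A_{\mathfrak q}+\operatorname{ht}((I+\mathfrak q)/\mathfrak q)\ge r\quad\text{for every prime }\mathfrak q\not\supseteq I.\tag{2}$$
For $A=\mathbb C[x,y]_{(x,y)}$ and $I=(x,y)$, the prime $\mathfrak q=0$ gives the value $0+2$, so the theorem covers only $i\le1$; indeed $H^2_I(A)$ is not finitely generated.

**Proof of Lemma 4.**

**Step 1: the central fibre of $\mathcal V$ is reduced and lies between $\tilde V$ and $V$.** Let $t$ be a local parameter at $0$ and $D=\mathcal V_0=\{t=0\}$, a Cartier divisor. At a generic point $\eta$ of $V$ the fibre $\mathcal W_0$ is reduced, because $[\mathcal W_0]=[V]$ has multiplicities $1$. So $\mathcal O_{\mathcal W,\eta}$ is one-dimensional, $t$ is a nonzerodivisor and $\mathcal O_{\mathcal W,\eta}/t$ is a field. Its maximal ideal is generated by a nonzerodivisor, so it is a discrete valuation ring, and $\mathcal V\to\mathcal W$ is an isomorphism near $\eta$. Every component of $D$ has dimension $p$ and is finite over $V$, so it dominates a component of $V$. Hence $D$ is generically reduced. As $\mathcal V$ is normal it is $S_2$, so $D$ is $S_1$, and a generically reduced $S_1$ scheme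 is reduced. So $D$ is reduced and $D\to V$ is finite and birational. Since $\tilde V$ is the normalization of $V$, there is a finite birational surjection $g:\tilde V\to D$ over $V$.

**Step 2: it suffices to show that $g$ is an isomorphism.** Suppose it is. The components of $\mathcal V$ dominate $T$, so $\mathcal V\to T$ is flat; it is projective with smooth fibre over $0$, hence smooth after shrinking $T$. Let $N\subset\mathcal W$ be the closed locus where $\mathcal V\to\mathcal W$ is not an isomorphism. By Step 1 it contains no generic point of $V$, so $\dim N_0<p$, and by semicontinuity of fibre dimension $\dim N_t<p$ for $t$ near $0$. So $\mathcal V_t\to|\mathcal W_t|=|\varphi(t)|$ is finite, with smooth source of pure dimension $p$, and is birational. It is the normalization.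

**Step 3: case (a).** Now $V=\tilde V$ is normal and $D\to V$ is finite birational with $D$ reduced, so $D=V=\tilde V$. The finite map $\mathcal V\to T\times\mathbb P^n$ is a closed immersion on the fibre over $0$, so by Nakayama it is one near that fibre. Its image is $\mathcal W$. So $\mathcal V=\mathcal W$ near $0$, and $\mathcal W_0=D=V$ as schemes.

**Step 4: in case (b), $g$ is bijective.** Over $V\setminus B$, which is smooth, the finite birational map $D\to V$ is an isomorphism. So $g$ is an isomorphism off the preimage $Y\subset D$ of $B$, and $\dim Y\le p-2$. Let $x\in D$ be a closed point and $A=\mathcal O_{\mathcal V,x}$. This is an excellent normal local domain of dimension $p+1$, so $\hat A$ is a normal domain. By (1),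
$$c(\hat A/t)\ge\min\{p+1,p\}-1=p-1,$$
so $\operatorname{Spec}(\hat A/t)$ stays connected when a closed set of dimension $\le p-2$ is removed. Remove the preimage of $Y$. Since $g$ is an isomorphism off $Y$, what remains is
$$\bigsqcup_{y\in g^{-1}(x)}\bigl(\operatorname{Spec}\hat{\mathcal O}_{\tilde V,y}\setminus g^{-1}Y\bigr),$$
a disjoint union of open and closed sets. Each is nonempty, because $\dim g^{-1}Y\le p-2<p$. So $g^{-1}(x)$ is one point. (For a surface in $\mathbb P^4$ with two sheets through a point, this says that $D$ cannot contain two planes meeting in a point: $\mathcal V$ has already pulled the sheets apart.)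

**Step 5: $g$ is an isomorphism off $R'=g(R)$.** If $f$ is unramified at $y$, so is $g$. Since $g^{-1}(g(y))=\{y\}$, the map $\mathcal O_{D,g(y)}\to(g_*\mathcal O_{\tilde V})_{g(y)}=\mathcal O_{\tilde V,y}$ is surjective modulo the maximal ideal of $\mathcal O_{D,g(y)}$, hence surjective by Nakayama. It is injective because $D$ is reduced and $g$ is birational.

**Step 6: $g$ is an isomorphism at $x\in R'$.** Let $A=\mathcal O_{\mathcal V,x}$ and let $I\subset A$ be the ideal of $R'$. As $\dim R'\le p-3$ and $\dim A=p+1$, we have $\operatorname{ht}I\ge4$. By Step 4, $\tilde{\mathcal O}=(g_*\mathcal O_{\tilde V})_x$ is a regular local ring, and $I\tilde{\mathcal O}$ defines $R$ there, so it has height $\ge3$ and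
$$H^i_I(\tilde{\mathcal O})=0\quad\text{for }i\le2.$$
Put $M=\tilde{\mathcal O}/(A/t)$. By Step 5 it is $I$-torsion; we must show $M=0$. The long exact sequence of $0\to A/t\to\tilde{\mathcal O}\to M\to0$ gives $H^1_I(A/t)=M$ and $H^2_I(A/t)=0$. As $A$ is normal, $H^1_I(A)=0$. So the long exact sequence of $0\to A\xrightarrow{t}A\to A/t\to0$ contains
$$0\to M\to H^2_I(A)\xrightarrow{\ t\ }H^2_I(A)\to0 .\tag{3}$$
We check that $H^2_I(A)$ is finitely generated, i.e. condition (2) with $r=3$. Let $\mathfrak q\not\supseteq I$. If $\operatorname{ht}\mathfrak q\le1$, then $A_{\mathfrak q}$ is regular of depth $\operatorname{ht}\mathfrak q$; since $A$ is a catenary local domain, the sum in (2) is $\ge\operatorname{ht}I\ge4$. If $\operatorname{ht}\mathfrak q\ge2$, then $\operatorname{depth}A_{\mathfrak q}\ge2$ because $A$ is $S_2$, and $\operatorname{ht}((I+\mathfrak q)/\mathfrak q)\ge1$ because $I\not\subseteq\mathfrak q$; the sum is $\ge3$. So $H^2_I(A)$ is finitely generated. By (3), multiplication by $t$ is surjective on it, and $t$ lies in the maximal ideal. By Nakayama $H^2_I(A)=0$, so $M=0$. $\square$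

General projections satisfy the hypotheses of Lemma 4.

**Lemma 5.** Let $\tilde V\subset\mathbb P^N$ be smooth irreducible of dimension $p$, $p+1\le n<N$, and $f:\tilde V\to\mathbb P^n$ a general linear projection. Then $f$ is finite and birational onto its image $V$. The set of pairs $x\ne y$ with $f(x)=f(y)$ has dimension $\le2p-n$. The ramification locus has dimension $\le2p-n-1$. The closed set $B\subset V$ over which $f$ is not an isomorphism has $\dim f^{-1}(B)\le2p-n$. (A negative bound means empty.) In particular $f$ is a closed embedding if $n\ge2p+1$ and unramified if $n\ge2p$.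

**Proof.** The center $\Lambda$ is general of dimension $N-n-1$. As $p+(N-n-1)<N$, it misses $\tilde V$, so $f$ is finite. For $x\ne y$ we have $f(x)=f(y)$ iff the line $\overline{xy}$ meets $\Lambda$, and then in one point; and $df_x$ is not injective iff the embedded tangent space $\mathbb T_x$ meets $\Lambda$. Apply Kleiman transversality to the maps
$$\{(x,y,z):x\ne y,\ z\in\overline{xy}\}\to\mathbb P^N,\qquad\{(x,z):z\in\mathbb T_x\}\to\mathbb P^N,$$
with smooth sources of dimensions $2p+1$ and $2p$. The preimages of $\Lambda$, which has codimension $n+1$, have dimensions $\le2p-n$ and $\le2p-n-1$. At a point that is unramified and shares its image with no other point, $f$ is an isomorphism onto its image by Nakayama. So $f^{-1}(B)$ is contained in the union of the ramification locus and the points occurring in pairs, of dimension $\le2p-n$. As $2p-n<p$, $f$ is birational onto its image. $\square$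

If $n\ge p+2$, then $2p-n\le p-2$ and $2p-n-1\le p-3$: a general projection satisfies (b) of Lemma 4.

## 6. Components of $C_{p,d}(\mathbb P^n)$ for $2\le p\le n-2$

This section proves Theorem A and, for $p\ge2$, Theorem B(2). Fix $p\ge2$, $n\ge p+2$, $k\ge0$. On first reading take $p=2$, $n=5$, $k=0$: then $X_s$ below is $S_s$ embedded in $\mathbb P^5$, and only Lemma 4(a) is used. This is Theorem A.

**The cycles.** This paragraph constructs a one-parameter family of cycles. Let $\mathcal L$ be a relatively very ample bundle on $\mathcal S/\Sigma$ without higher direct images. Put $\tilde V_s=S_s\times\mathbb P^{p-2}$, embedded in a fixed $\mathbb P^N$ by the complete linear system of $\mathcal L_s\boxtimes\mathcal O(1)$; here we shrink $\Sigma$ to trivialize the direct image of $\mathcal L$, and take $\mathcal L$ so positive that $N>n$. The pairs ($s$, projection) violating Lemma 5 form a constructible set which over no $s$ is dense in the space of projections. Its dimension is therefore at most that of the space of projections, so over a general projection it is finite. Hence a general projection is good for all $s$ outside a finite set.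 Shrinking $\Sigma$, we get $f_s:\tilde V_s\to V_s\subset\mathbb P^n$, good for all $s$, with $\deg V_s=d_1$ fixed.

Let $L_1,\dots,L_k$ be general $p$-planes. By Kleiman and the same constructibility argument, for all $s$ outside a finite set, which we discard, they meet $V_s$ and each other in dimension $\le2p-n\le p-2$. Let
$$X_s=V_s\cup L_1\cup\dots\cup L_k,\qquad\tilde X_s=\tilde V_s\sqcup k\,\mathbb P^p .$$
Then $\tilde X_s\to X_s$ satisfies (b) of Lemma 4: the locus over which it is not an isomorphism has preimage of dimension $\le p-2$, and the ramification is that of $f_s$, of dimension $\le p-3$. For $p=2$, $n=5$, $k=0$ it satisfies (a).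

The reduced total space $\bigcup_sX_s$ is flat over $\Sigma$ with reduced general fibre, so after shrinking $\Sigma$, $s\mapsto[X_s]$ is a morphism by (F2). As $\Sigma$ is irreducible, all $[X_s]$ lie in one irreducible component $Z$ of $C_{p,d_1+k}(\mathbb P^n)$.

**Step 1: the normalizations of general members of $Z$ form a smooth family with fibres diffeomorphic to $\tilde X_s$.** By (F3) the general member of $Z$ is reduced. Let $W\subset Z\times\mathbb P^n$ be the reduced incidence and $\mathcal N$ its normalization. The generic fibre of $\mathcal N\to Z$ is normal, hence geometrically normal in characteristic $0$. The locus where $\mathcal N\to W$ is not an isomorphism has fibres of dimension $<p$ over general $z$. So there is a dense smooth open $Z_1\subset Z$ over which $\mathcal N$ is flat with normal fibres, and $\mathcal N_z$ is the normalization of $|z|$.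

For $s\in\Sigma$ choose a smooth connected curve $T$ and $\varphi:T\to Z$ with $0\mapsto[X_s]$ and $\varphi(T\setminus0)\subset Z_1$. By Lemma 4, for $t\ne0$ near $0$, $\mathcal N_{\varphi(t)}\cong\mathcal V_t$ is smooth, and by Ehresmann it is diffeomorphic to $\mathcal V_0\cong\tilde X_s$. So $Z^\circ=\{z\in Z_1:\mathcal N_z\text{ smooth}\}$ is open and nonempty, hence dense in $Z$ and connected. The family $\mathcal R=\mathcal N|_{Z^\circ}\to Z^\circ$ is smooth and projective, so all its fibres are diffeomorphic to $\tilde X_s$.

Each $\mathcal R_z$ has exactly one component $\mathcal R'_z$ that is not simply connected, with $\pi_1(\mathcal R'_z)\cong\pi_1(S_s\times\mathbb P^{p-2})=\pi$. By local triviality these components form a subset $\mathcal R'\subset\mathcal R$ that is open and closed in the classical topology. It is a union of connected components of $\mathcal R$, hence algebraic.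

**Step 2: the map to $X_0(11)$.** As $h^1(\mathcal O)=1$ is constant, $\mathrm{Pic}^0_{\mathcal R'/Z^\circ}$ is a projective abelian scheme over the smooth variety $Z^\circ$. Let $\mathcal A\to Z^\circ$ be its dual, a family of elliptic curves with
$$\mathcal A_z=\mathrm{Alb}(\mathcal R'_z),\qquad H_1(\mathcal A_z,\mathbb Z)=H_1(\mathcal R'_z,\mathbb Z)/\mathrm{tors}.$$
Consider the image of the center of $\pi_1(\mathcal R'_z)$ in this lattice. A change of base point carries center to center and does not affect $H_1$; diffeomorphisms preserve these images. So they form a sub-local system of $z\mapsto H_1(\mathcal A_z,\mathbb Z)$. That the image has index $11$ is a statement about the abstract group $\pi$, true by Lemma 3. So the image contains $11H_1$, and its reduction modulo $11$ is a locally constant subgroup of order $11$ in $\mathcal A[11]$. Finite local systems on $Z^\circ$ and finite étale covers correspond (Riemann existence), so this is a finite étale subgroup scheme $\mathcal K\subset\mathcal A[11]$. The pair $(\mathcal A,\mathcal K)$ defines a morphism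
$$\mu:Z^\circ\to Y_0(11)\subset X_0(11),\qquad j(\mu(z))=j(\mathrm{Alb}(\mathcal R'_z)).$$

**Step 3: $\mu$ is not constant.** For $s\in\Sigma$ take the family $\mathcal V\to T$ of Step 1, and let $\mathcal V'\subset\mathcal V$ be the open and closed part with central fibre $\tilde V_s$. Then $t\mapsto j(\mathrm{Alb}(\mathcal V'_t))$ is a regular function on $T$ near $0$. For $t\ne0$, $\mathcal V'_t$ is the component of $\mathcal V_t\cong\mathcal R_{\varphi(t)}$ that is not simply connected, so the value is $j(\mu(\varphi(t)))$. At $t=0$ it is $j(\mathrm{Alb}(S_s\times\mathbb P^{p-2}))=j(E'_s)$. If $\mu$ were constant, $j(E'_s)$ would be the same for all $s\in\Sigma$, contrary to Section 4.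

**End of proof for $p\ge2$.** By Lemma 1 with $\mathcal B=X_0(11)$, $\mathrm{Ch}_{\dim Z-1}(C_{p,d_1+k}(\mathbb P^n))_{\mathbb Q}$ has uncountable dimension. For $p=2$, $n=5$, $k=0$ this is Theorem A. Since $d_1$ does not depend on $k$, letting $k\ge0$ vary gives Theorem B(2) for $p\ge2$ with $d_0=d_1$. $\square$

## 7. Curves on projected surfaces: a lower bound for the family

Let $p=1$, $n\ge3$. The method of Section 6 has nothing to hold on to, since the fundamental group of a smooth curve of genus $g\ge2$ has trivial center. Instead we use curves $C$ lying on the surfaces $S_s$, projected to $\mathbb P^n$. A curve of large degree determines the surface, so the family maps to $X_0(11)$; but now we must prove by a dimension count that the family fills a component.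

**The family.** Let $P=\mathrm{Pic}^0_{\mathcal S/\Sigma}$, of relative dimension $1$, with Poincaré bundle $\mathcal Q$ on $\mathcal S\times_\Sigma P$ normalized along the section of $\mathcal S/\Sigma$; a point $a\in P_s$ gives the line bundle $\mathcal Q_a$ on $S_s$. If $\mathcal H$ is relatively ample on $\mathcal S/\Sigma$, then for large $r$ the bundles $\mathcal H^r$ and $\mathcal H^r\otimes\mathcal Q$ on $\mathcal S\times_\Sigma P\to P$ are relatively very ample without higher direct images. Taking $\mathcal L=\mathcal H^{5r}$ with $r$ large, and $\mathcal A$ a large power of $\mathcal H$, we get relatively very ample $\mathcal L,\mathcal A$ such that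

* every $L=\mathcal L_s\otimes\mathcal Q_a$ is a tensor product of at least five very ample bundles, has no higher cohomology, and $h^0(L)>n+1$;
* every $\mathcal A_s^m\otimes\mathcal Q_b$ is very ample without higher cohomology, for $m\gg0$.

The numbers $h_L=h^0(L)$, $h_C=h^0(\mathcal A_s^m\otimes\mathcal Q_b)$, $e=L^2$ and $\delta=mA\cdot L$ with $A=\mathcal A_s$ are constants; $h_C$ and $\delta$ depend on $m$. Let
$$\mathcal P=\{(s,a,[\sigma],b,C):\sigma\in H^0(\mathcal L_s\otimes\mathcal Q_a)^{n+1}\setminus0,\ C\in|\mathcal A_s^m\otimes\mathcal Q_b|\},$$
a smooth irreducible variety of dimension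
$$3+((n+1)h_L-1)+(h_C-1)=(n+1)h_L+h_C+1.\tag{4}$$
The $3$ counts $s,a,b$. Let $\mathcal P^+\subset\mathcal P$ be the open subset where $\sigma$ defines a finite morphism $f_\sigma:S_s\to\mathbb P^n$, $C$ is smooth and connected, and $f_\sigma|_C$ is a closed embedding. The curves $f_\sigma(C)$ form a flat family over $\mathcal P^+$. Let $\mathcal P^b\subset\mathcal P^+$ be the constructible subset where $f_\sigma$ is birational onto its image, i.e. $\dim\{x\ne y:f_\sigma(x)=f_\sigma(y)\}\le1$. Let $\mathfrak F\subset\mathrm{Hilb}(\mathbb P^n)$ be the image of $\mathcal P^b$ under $(s,a,[\sigma],b,C)\mapsto f_\sigma(C)$.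

**Lemma 6.** (i) For all $s,a,b$, general $\sigma$ and general $C$, the point $(s,a,[\sigma],b,C)$ lies in $\mathcal P^b$. So $\mathcal P^b$ is dense in $\mathcal P$ and $\mathfrak F$ is irreducible.

(ii) Suppose $\delta>e^2$. If two points of $\mathcal P^b$ over $s$ and $s'$ have the same image in $\mathfrak F$, then $S_s\cong S_{s'}$, so $\mu(S_s)=\mu(S_{s'})$. The fibres of $\mathcal P^b\to\mathfrak F$ have dimension $\le1$, and
$$\dim\mathfrak F\ge(n+1)h_L+h_C.\tag{5}$$

**Proof.** (i) A general $\sigma$ is a general projection of the embedding by $|L|$. By Lemma 5 with $p=2$, $f=f_\sigma$ is finite and birational onto its image, the pairs $x\ne y$ with $f(x)=f(y)$ form a set of dimension $\le4-n\le1$, and the ramification locus is finite, empty if $n\ge4$. To contain both $x$ and $y$ is two conditions on $C$, because $|\mathcal A_s^m\otimes\mathcal Q_b|$ is very ample; so a general $C$ contains no such pair. It also avoids the ramification points and is smooth and connected. So $f|_C$ is injective and unramified, i.e. a closed embedding. A dense constructible subset of an irreducible variety is irreducible, hence so is $\mathfrak F$.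

(ii) Suppose $f_\sigma(C)=f_{\sigma'}(C')$. The irreducible surfaces $f_\sigma(S_s)$ and $f_{\sigma'}(S_{s'})$ have degree $e$ and share an irreducible curve of degree $\delta>e^2$. If they were distinct, this curve would be a component of their intersection, and by Bézout (Fulton, *Intersection Theory*, Ex. 8.4.6) the degrees of these components add up to at most $e^2$. So the surfaces coincide. Taking normalizations, we get an isomorphism $\theta:S_{s'}\to S_s$ with $f_{\sigma'}=f_\sigma\theta$. By Lemma 3, $\mu(S_s)=\mu(S_{s'})$; in particular $j(E'_{s'})=j(E'_s)$, so given $s$ the point $s'$ lies in a finite set.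

Given the first point and $\theta$, only finitely many second points are possible: $a'$ is determined by $f_{\sigma'}^*\mathcal O(1)=\theta^*f_\sigma^*\mathcal O(1)$; then $[\sigma']$ is determined by $f_{\sigma'}$; $C'$ is one of the finitely many irreducible components of $\theta^{-1}f_\sigma^{-1}(f_\sigma(C))$; and $b'$ is determined by $C'$. The scheme $\mathrm{Isom}(S_{s'},S_s)$ has at most countably many components, of dimension $\le h^0(T_S)=1$. For each component, the pairs (point of the fibre, $\theta$) with $f_{\sigma'}=f_\sigma\theta$ form an algebraic set with finite fibres over that component, so of dimension $\le1$. The fibre of $\mathcal P^b\to\mathfrak F$ is thus a countable union of constructible sets of dimension $\le1$, hence has dimension $\le1$. Now (5) follows from (4). $\square$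

## 8. An upper bound for the Hilbert scheme, and the case $n\ge4$

We want the opposite inequality to (5) near some point of $\mathfrak F$.

**Lemma 7.** For a general $(s,a,\sigma)$, all $m\gg0$, and $C\in|\mathcal A_s^m|$ general (so $b=0$),
$$\dim_{[f(C)]}\mathrm{Hilb}(\mathbb P^n)\le(n+1)h_L+h_C .\tag{6}$$

Here $m$ is chosen after $(s,a,\sigma)$. Write $S=S_s$, $f=f_\sigma$, $L=f^*\mathcal O(1)$, identify $C$ with $f(C)$, and put $N_f=\operatorname{coker}(T_S\to f^*T_{\mathbb P^n})$.

**Step 1: the bounds supplied by Lemma 2.** The Euler sequence $0\to\mathcal O_S\to L^{n+1}\to f^*T_{\mathbb P^n}\to0$ gives $h^0(f^*T_{\mathbb P^n})\le(n+1)h_L-1+h^1(\mathcal O_S)=(n+1)h_L$. Since $T_S\to f^*T_{\mathbb P^n}$ is injective as a map of sheaves,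
$$h^0(N_f)\le h^0(f^*T_{\mathbb P^n})-h^0(T_S)+h^1(T_S)\le(n+1)h_L.\tag{7}$$
From $0\to\mathcal O_S\to\mathcal O_S(C)\to N_{C/S}\to0$,
$$h^0(N_{C/S})\le h_C-1+h^1(\mathcal O_S)=h_C.\tag{8}$$

**Step 2: the normal sequence.** As $C$ avoids the ramification points, $T_S|_C\to f^*T_{\mathbb P^n}|_C$ is injective on fibres. Dividing by $T_C$ we get an exact sequence
$$0\to N_{C/S}\to N_{C/\mathbb P^n}\to N_f|_C\to0.\tag{9}$$

**Step 3: proof of (6) for $n\ge4$.** Now $f$ is unramified and $N_f$ is a vector bundle. By Serre duality and vanishing, $H^1(N_f(-C))=0$ for $m\gg0$. So $H^0(N_f)\to H^0(N_f|_C)$ is onto, $h^0(N_f|_C)\le h^0(N_f)$, and by (7), (8), (9)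
$$\dim_{[f(C)]}\mathrm{Hilb}\le h^0(N_{C/\mathbb P^n})\le h_C+(n+1)h_L .$$

For $n=3$ the argument stops at one exact point. The map $f$ ramifies at a finite set $\Delta$, and $N_f$ is not a vector bundle there: it will turn out to be $I_\Delta\otimes M$ with $M$ a line bundle. The curve $C$ misses $\Delta$ and sees only $M$. So for $m\gg0$ we get $H^0(N_f|_C)=H^0(M|_C)=H^0(M)$, while (7) bounds only the sections of $M$ that vanish on $\Delta$. A section of $M$ not vanishing on $\Delta$ gives a first-order deformation of $C$ that we have no bound for. We shall show that such a deformation does not extend to second order, and that this suffices.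

## 9. Pinch points and second-order deformations in $\mathbb P^3$

This section proves (6) for $n=3$.

**Step 1: the singularities of $f(S)$.** Since $L$ is a tensor product of at least five very ample bundles, products of sections show that $H^0(L)$ surjects onto $2$-jets at any point, onto $1$-jets at any three distinct points, and onto values at any four distinct points. For $2$-jets, products of two sections with leading terms among $1,a,b$ in local coordinates $a,b$ give all leading terms up to degree $2$; the other factors are chosen nonzero at the point. For $1$-jets, a prescribed $1$-jet at $x_1$ vanishing to order $2$ at $x_2,x_3$ is obtained from two factors nonzero at $x_1$ and vanishing at $x_2$, two factors nonzero at $x_1$ and vanishing at $x_3$, and one factor giving the jet. For values, use three factors vanishing at the three other points. Any remaining factor is taken nonzero at the point in question.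

Hence a condition of codimension $c$ on the jets of $\sigma\in H^0(L)^4$ at $i$ distinct points cuts out codimension $c$ in $H^0(L)^4$ for each choice of points, and for general $\sigma$ it holds on a set of dimension $\le2i-c$, empty if $2i<c$. We apply this repeatedly.

* One point. The $4\times3$ matrix $(\sigma,\sigma_a,\sigma_b)$ has rank $\le2$ in codimension $2$ and rank $\le1$ in codimension $6$. So $df$ never vanishes and has rank $1$ only at finitely many points. At these, with kernel direction $\partial_b$, the vectors $f_a,f_{ab},f_{bb}$ are independent, since failure would have codimension $3>2$.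
* Pairs $x\ne y$ with $f(x)=f(y)$: codimension $3$ in dimension $4$. Both points are unramified and the tangent planes are distinct, since each failure is two further conditions and $5>4$.
* Triples with the same image: codimension $6$ in dimension $6$, so finite in number; their tangent planes are independent, since failure is one more condition. Quadruples: codimension $9$ in dimension $8$, so there are none.

By Whitney's normal form, at a ramification point $f$ is, in suitable analytic coordinates,
$$(a,b)\mapsto(x,y,z)=(ab,a,b^2),\qquad\text{with image }x^2=y^2z,$$
a pinch point. So $S_0=f(S)=\{F=0\}$, $\deg F=e$, has a double curve $\Gamma$ along which it is locally analytically $uv=0$, except at finitely many triple points $uvw=0$ and finitely many pinch points. Elsewhere $S_0$ is smooth. Let $D=f^{-1}(\Gamma)$ (reduced curve), $\Delta\subset D$ the finite set of ramification points, $D^\circ\subset D$ the complement of the points over pinch and triple points (it is smooth), $\Gamma^\circ=f(D^\circ)$, and $\tilde D\to D$ the normalization. At a pinch point $\Gamma=\{x=y=0\}$ and $D=\{a=0\}$ is smooth.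

**Step 2: the sheaf $N_f$.** We identify $N_f$ with $I_\Delta\otimes M$, and $M$ with an ideal twist on $S$. The map $T_S\to f^*T_{\mathbb P^3}$ drops rank in codimension $2$, so by Hilbert–Burch $N_f=I\otimes M$ with $M=\det f^*T_{\mathbb P^3}\otimes\det T_S^{-1}$ and $I$ the ideal of $2\times2$ minors. At a pinch point $f_a=(b,1,0)$ and $f_b=(a,0,2b)$; the minors are $-a,\ 2b^2,\ 2b$, generating $(a,b)$. So $I=I_\Delta$ with $\Delta$ reduced.

The map $dF:f^*T_{\mathbb P^3}\to\mathcal O_S(e)$ kills $T_S$, because $F\circ f=0$. On the sheet $u=0$ of $uv=0$ we have $dF=v\,du$, so its image is generated by $v$, the equation of $D$ on this sheet; away from $\Gamma$ it is surjective. So off a finite set $dF$ identifies the line bundle $M$ with $\mathcal O_S(e)(-D)$, and then it does so everywhere. For $g\in H^0(M)$ write $\hat g\in H^0(\mathcal O_S(e)(-D))$ for the corresponding section.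

**Step 3: every $\hat g$ comes from a form of degree $e$ on $\mathbb P^3$.**

**Definition.** The conductor $\mathfrak c\subset\mathcal O_{S_0}$ of the normalization $f:S\to S_0$ is the largest ideal of $\mathcal O_{S_0}$ that is also an ideal of $f_*\mathcal O_S$; equivalently $\mathfrak c=\mathcal Hom(f_*\mathcal O_S,\mathcal O_{S_0})$. For $uv=0$ it is $(u,v)$: on the sheet $u=0$ it is generated by $v$.

Since $S_0$ is Gorenstein, duality for $f$ gives $\mathfrak c=f_*(\omega_S\otimes f^*\omega_{S_0}^{-1})$. So $\mathfrak c$ is $f_*$ of an invertible ideal, the ideal of an effective divisor on $S$. This divisor is supported on $D$ and by the local form $uv=0$ it is $D$. Thus $H^0(S,\mathcal O_S(e)(-D))=H^0(S_0,\mathfrak c(e))$. As $H^1(\mathcal O_{\mathbb P^3})=0$, every section of $\mathcal O_{S_0}(e)$ lifts to $\mathbb P^3$. So every $\hat g$ is $f^*G$ for some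
$$G\in\mathcal G:=\{G\in H^0(\mathbb P^3,\mathcal O(e)):G|_{S_0}\in\mathfrak c\}.$$

**Step 4: a quadratic invariant $Q_G$ along the double curve.** Let $G\in\mathcal G$. At a point of $\Gamma^\circ$ trivialize $\mathcal O(e)$ so that $F=uv$. Then $G=\alpha u+\beta v$, and we put
$$Q_G=\alpha\beta|_{\Gamma}.$$
The pair $(\alpha,\beta)$ is unique up to $(\alpha+\gamma v,\beta-\gamma u)$, so $\alpha|_\Gamma,\beta|_\Gamma$ are well defined. Replacing $(u,v)$ by $(\varepsilon u,\varepsilon^{-1}v)$ or exchanging $u,v$ does not change the product; multiplying the trivialization by a unit multiplies $Q_G$ by it. So $Q_G$ is a section of $\mathcal O(e)$ on $\Gamma^\circ$. It is algebraic: $F$ defines a nondegenerate quadratic form, a section of $\mathrm{Sym}^2N_\Gamma^\vee(e)$, and $4Q_G$ is the value at $dG\in N_\Gamma^\vee(e)$ of the dual form. Indeed, $uv$ has matrix with off-diagonal entries $\tfrac12$, the inverse has off-diagonal entries $2$, and its value at $\alpha u+\beta v$ is $4\alpha\beta$.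

Pulling back, $Q_G$ is a regular section on $D^\circ$ and a rational section of $\mathcal O(e)$ on $\tilde D$. As $G\mapsto Q_G$ is quadratic and $\mathcal G$ is finite dimensional, all $Q_G$ lie in a finite-dimensional space of rational sections. So their pole orders at $\tilde D\setminus D^\circ$ are bounded by a constant $\kappa$, independent of $G$ and of $m$.

**Step 5: the invariant detects $g$ at the pinch points.** We show: if $g(P)\ne0$ for some $P\in\Delta$, and $\hat g=f^*G$, then $Q_G$ has a pole at $P$. At $P$ the local ring of $S_0$ is $\mathbb C\{ab,a,b^2\}=\mathbb C\{b^2\}+a\,\mathbb C\{a,b\}$, and $\mathfrak c=a\,\mathbb C\{a,b\}=(x,y)$, because $\mathbb C\{a,b\}$ is generated by $1,b$ over it. Trivialize so that $F=x^2-y^2z$ and write $G=\lambda x+\mu'y$ on $S_0$. Where $z\ne0$ take $u=x-y\sqrt z$, $v=x+y\sqrt z$. Then $x=\frac{u+v}2$, $y=\frac{v-u}{2\sqrt z}$, so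
$$\alpha=\frac\lambda2-\frac{\mu'}{2\sqrt z},\qquad\beta=\frac\lambda2+\frac{\mu'}{2\sqrt z},\qquad Q_G=\frac{\lambda^2}4-\frac{\mu'^2}{4z}.$$
On $D=\{a=0\}$, with coordinate $b$, this is $\frac{\lambda^2}4-\frac{\mu'^2}{4b^2}$. On the other hand $\hat g=f^*G=a(\lambda b+\mu')$, and $a$ is the equation of $D$, so $g(P)\ne0$ means $\mu'(P)\ne0$. Then $Q_G$ has a pole of order $2$ at $P$.

**Step 6: choice of $m$ and $C$.** Let $m\gg0$, so that $H^0(M(-C))=H^1(M(-C))=0$, $H^1(\mathcal O_S(e)(-C))=0$, and
$$C\cdot D_i>\deg\mathcal O(e)|_{\tilde D_i}+\kappa\,\#(\tilde D_i\setminus D^\circ)\tag{10}$$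
for every component $D_i$ of $D$; all this is possible because $C\in|mA|$ with $A$ ample. The general $C$ meets $D$ transversally and only in $D^\circ$. Each $\nu\in H^0(N_{C/\mathbb P^3})$ has by (9) an image in $H^0(N_f|_C)=H^0(M|_C)=H^0(M)$; call it $g(\nu)$. Then $dF(\nu)=\hat g|_C$ with $g=g(\nu)$.

**Step 7: second-order deformations force $g(\nu)$ to vanish on $\Delta$.** *Claim: if $\nu$ lifts to a deformation $C_2\subset\mathbb P^3\times\operatorname{Spec}\mathbb C[t]/t^3$ of $C$, then $g(\nu)$ vanishes on $\Delta$.*

Choose $G\in\mathcal G$ with $f^*G=\hat g$. As $F|_{C_2}\equiv t\,dF(\nu)=t\,G|_C\pmod{t^2}$, we have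
$$(F-tG)|_{C_2}=t^2h,\qquad h\in H^0(C,\mathcal O_C(e)).$$
We compute $h$ at a point $c\in C\cap D$. Choose local coordinates $u,v,w$ of $\mathbb P^3$ with $F=uv$ and with $C$ in the sheet $u=0$. There $D=\{v=0\}$ and $C$ is transversal to $D$, so $v$ is a parameter on $C$, and after changing $w$ we have $C=\{u=w=0\}$. Then $C_2$ is given by $u=ta_1(v)+t^2a_2(v)$, $w=tb_1(v)+t^2b_2(v)$. Write $G=\alpha u+\beta v$, let $\alpha_0,\beta_0$ be the restrictions of $\alpha,\beta$ to $C$, and evaluate the partial derivatives $\beta_u,\beta_w$ on $C$. Modulo $t^3$,
$$(F-tG)|_{C_2}=t(a_1-\beta_0)v+t^2\bigl(a_2v-\alpha_0a_1-v(\beta_ua_1+\beta_wb_1)\bigr).$$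
The coefficient of $t$ is zero, so $a_1=\beta_0$. Setting $v=0$ in the coefficient of $t^2$, $h(c)=-\alpha(c)\beta(c)=-Q_G(c)$.

Since $H^1(\mathcal O_S(e)(-C))=0$, $h$ is the restriction of some $H\in H^0(S,\mathcal O_S(e))$. On each $\tilde D_i$ the section $H|_{\tilde D}+Q_G$ of $\mathcal O_{\tilde D_i}(e)(\kappa\cdot(\tilde D_i\setminus D^\circ))$ vanishes at the $C\cdot D_i$ distinct points of $C\cap D_i$. By (10) this exceeds the degree, so the section is $0$. So $Q_G=-H|_{\tilde D}$ has no poles, and by Step 5, $g|_\Delta=0$. This proves the claim.

**Step 8: from second order to dimension.** Write $\hat{\mathcal O}_{\mathrm{Hilb},[f(C)]}=\mathbb C[[x_1,\dots,x_r]]/J$ with $r=h^0(N_{C/\mathbb P^3})$ and $J\subset\mathfrak m^2$. Its dimension is that of the tangent cone $V(\mathrm{in}(J))$. For $\phi\in J$ let $q_\phi$ be its quadratic part; it is zero or lies in $\mathrm{in}(J)$. So the tangent cone is contained in $\{\nu:q_\phi(\nu)=0\ \forall\phi\in J\}$. For $\nu$ in this set, $x_i\mapsto\nu_it$ sends $\phi$ to $q_\phi(\nu)t^2=0$ in $\mathbb C[t]/t^3$, so it defines a second-order deformation of $C$ with tangent vector $\nu$. By the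 claim, the tangent cone lies in the linear space
$$\{\nu:g(\nu)\in H^0(I_\Delta M)=H^0(N_f)\}.$$
The kernel of $\nu\mapsto g(\nu)$ is $H^0(N_{C/S})$ by (9), so this space has dimension $\le h^0(N_{C/S})+h^0(N_f)\le h_C+4h_L$ by (7) and (8). This is (6) for $n=3$, and Lemma 7 is proved. $\square$

## 10. The component of $C_{1,d}(\mathbb P^n)$ and its map to $X_0(11)$

Fix $(s,a,\sigma)$ as in Lemma 7 and $m\gg0$ such that also $\delta>e^2$ and $\delta\ge2$. By Lemma 6(i) the point $(s,a,[\sigma],0,C)$ with general $C$ lies in $\mathcal P^b$, so $[f(C)]\in\mathfrak F$, and by (5) and (6)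
$$\dim_{[f(C)]}\mathrm{Hilb}(\mathbb P^n)=\dim\mathfrak F.\tag{11}$$

**Step 1: adding lines.** This reaches every degree $\delta+k$. Let $k\ge0$, and let $\mathfrak F_k$ be the set of disjoint unions of a member of $\mathfrak F$ and $k$ disjoint lines. For general lines $\ell_i$ put $C'=f(C)\sqcup\ell_1\sqcup\dots\sqcup\ell_k\in\mathfrak F_k$. Deformations of $C'$ over local Artin rings are disjoint unions of deformations of its components, and $h^0(N_\ell)=h^0(\mathcal O(1)^{n-1})=2(n-1)=\dim\mathrm{Gr}(2,n+1)$, so lines have a smooth Hilbert scheme of this dimension. With (11),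
$$\dim_{[C']}\mathrm{Hilb}=\dim\mathfrak F+2k(n-1)=\dim\mathfrak F_k.\tag{12}$$
The last equality holds because $\delta\ge2$: the member of $\mathfrak F$ is the unique component that is not a line, so an element of $\mathfrak F_k$ determines its parts up to the order of the lines.

**Step 2: the closed set $Z$.** Let $\mathcal M\subset\mathcal P^+\times\mathrm{Gr}(2,n+1)^k$ be the open subset where the lines are disjoint from each other and from $f_\sigma(C)$, and $\mathcal M^b$ its part over $\mathcal P^b$, which is dense and constructible. The flat family of disjoint unions over the smooth variety $\mathcal M$ gives by (F2) a morphism $\mathcal M\to C_{1,\delta+k}(\mathbb P^n)$. Let $Z$ be the closure of its image. It is irreducible, contains $[C']$, and equals the closure of the image of $\mathcal M^b$. A reduced curve and its cycle determine each other, so the maps from $\mathcal M^b$ to $C_{1,\delta+k}$ and to $\mathfrak F_k$ have the same fibres, and $\dim Z=\dim\mathfrak F_k$.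

**Step 3: $Z$ is an irreducible component.** Let $Z_1\supset Z$ be a component of $C_{1,\delta+k}(\mathbb P^n)$. We show $\dim Z_1\le\dim Z$. As $[C']\in Z_1$ is reduced, the general member of $Z_1$ is reduced by (F3). On a dense smooth open $Z_1^\circ\subset Z_1$ the reduced incidence is flat with reduced fibres, giving an injective morphism $Z_1^\circ\to\mathrm{Hilb}$. Take a smooth curve $T\to Z_1$ with $0\mapsto[C']$ and $T\setminus0\to Z_1^\circ$. Over $T\setminus0$ the pulled-back family is flat with reduced fibres, hence reduced, and has the same support as the family $\mathcal W$ of (F4); so it equals $\mathcal W$ there. By Lemma 4(a), applied to the smooth curve $C'\subset\mathbb P^n$, near $0$ the family $\mathcal W\to T$ is flat with $\mathcal W_0=C'$ as schemes. So $\mathcal W$ gives a morphism from $T$ to $\mathrm{Hilb}$ near $0$ with $0\mapsto[C']$, and $[C']$ lies in the closure of the image of $Z_1^\circ$ in $\mathrm{Hilb}$. By injectivity and (12),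
$$\dim Z_1\le\dim_{[C']}\mathrm{Hilb}=\dim\mathfrak F_k=\dim Z ,$$
so $Z_1=Z$.

**Step 4: the rational map.** The pairs $(E'_s,K_s)$ form an algebraic family: $E'_s=E_s/\langle\tau_s\rangle$, and $K_s$ is the image of $E_s[11]$ in $E'_s$. So they define a morphism $\Sigma\to Y_0(11)$. Composing with $\mathcal M\to\Sigma$ we get a morphism $\mathcal M\to X_0(11)$ with value $\mu(S_s)$. It is nonconstant, because $j(E'_s)$ is nonconstant. On $\mathcal M^b$ it is constant on the fibres of $\mathcal M^b\to Z$: the component that is not a line determines the member of $\mathfrak F$, and Lemma 6(ii) applies.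

Let $\mathcal M'$ be a dense open subset of $\mathcal M$ contained in $\mathcal M^b$, and $\mathcal I$ its image in $Z\times X_0(11)$. Then $\mathcal I$ is irreducible and constructible, and it projects injectively and dominantly to $Z$. Its closure differs from it by a set of smaller dimension, so the closure is generically one-to-one over $Z$, hence birational to $Z$ in characteristic $0$. It is the closure of the graph of a rational map $Z\dashrightarrow X_0(11)$, nonconstant since $\mathcal M'$ is dense in $\mathcal M$.

**Step 5: end of the proof of Theorem B(2).** By Lemma 1 with $\mathcal B=X_0(11)$, $\mathrm{Ch}_{\dim Z-1}(C_{1,\delta+k}(\mathbb P^n))_{\mathbb Q}$ has uncountable dimension for every $k\ge0$. This is Theorem B(2) for $p=1$, $n\ge3$, with $d_0=\delta$. Together with Section 6 it covers all $1\le p\le n-2$. $\square$
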